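# When is an automorphism of $\langle G,t\rangle$ a renaming of points?

## Semigroups that contain every constant map

Let $n\ge 2$ and $X=\{1,\ldots,n\}$. We write $T_n$ for the monoid of all maps $X\to X$ and $S_n$ for its group of units. Maps act on the right, so $xst$ means: first $s$, then $t$. The *rank* of $s\in T_n$ is $|Xs|$, and its *kernel classes* are its nonempty fibres. Automorphisms of groups and semigroups are written on the left.

If $\sigma\in S_n$, then $\sigma^{-1}s\sigma$ sends $x\sigma$ to $(xs)\sigma$. It is the map $s$ with the points renamed by $\sigma$. For a subsemigroup $S\le T_n$ put $N_{S_n}(S)=\{g\in S_n: g^{-1}Sg=S\}$. Each $g\in N_{S_n}(S)$ gives the automorphism $s\mapsto g^{-1}sg$ of $S$, and we call an automorphism of this form *induced*. If $\varphi\in\mathrm{Aut}(S)$ satisfies $\varphi(s)=\sigma^{-1}s\sigma$ for all $s\in S$ and some $\sigma\in S_n$, then $\sigma^{-1}S\sigma=S$, so $\sigma$ lies in the normalizer automatically.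

Here is the easy case. Let $c_x$ be the constant map with value $x$.

**Lemma 1.** If a subsemigroup $S\le T_n$ contains all constant maps, then every automorphism of $S$ is induced.

*Proof.* An element $c\in S$ is constant if and only if $sc=c$ for all $s\in S$. Constant maps clearly have this property. Conversely, if $sc=c$ for all $s$, take $s=c_y$ and get $c=c_yc=c_{yc}$. So an automorphism $\varphi$ permutes the constants, and we may write $\varphi(c_x)=c_{x\sigma}$ with $\sigma\in S_n$. Apply $\varphi$ to $c_xs=c_{xs}$. The left side becomes $c_{x\sigma}\varphi(s)=c_{x\sigma\varphi(s)}$ and the right side $c_{xs\sigma}$. Hence $\sigma\varphi(s)=s\sigma$, that is, $\varphi(s)=\sigma^{-1}s\sigma$. $\square$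

The proof uses one thing: each point of $X$ has a name inside the abstract semigroup, namely $c_x$. What changes when there are no constants?

A permutation group $G\le S_n$ is *primitive* if it is transitive on $X$ and preserves no partition of $X$ other than the trivial ones. Equivalently, $G$ is transitive and the only $G$-invariant equivalence relations are equality and the universal relation. For instance $S_n$ is primitive and so is a cyclic group of prime degree, while a $4$-cycle generates an imprimitive group on $4$ points. For $G\le S_n$ and $t\in T_n$ let $\langle G,t\rangle$ be the subsemigroup generated by $G\cup\{t\}$.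

**Conjecture** (João Araújo and Peter J. Cameron, "Orbits of Primitive $k$-Homogenous Groups on $(n-k)$-Partitions with Applications to Semigroups", arXiv:1512.05608, 2015). Let $G$ be a primitive group and $t\in T_n\setminus S_n$. Then all the automorphisms of $\langle G,t\rangle$ are induced (under conjugation) by the elements in $N_{S_n}(\langle G,t\rangle)$.

It is known that $\langle G,t\rangle$ contains all constants when $G$ is primitive and $t$ has rank at least $n-4$ or at most $2$, so Lemma 1 settles those cases. It is also known that for some primitive $G$ and some $t\in T_n\setminus S_n$ the constants are missing.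

The smallest cases can be done by hand. Suppose $G$ is transitive and carries any $2$-subset of $X$ to any other. Let $s\in S=\langle G,t\rangle$ have minimal rank. If $s$ had two distinct image points $p,q$, pick $x\ne y$ with $xt=yt$ and $g\in G$ with $\{p,q\}g=\{x,y\}$; then $sgt$ has smaller rank than $s$. So $s$ is constant, and $c_xg=c_{xg}$ gives all constants. For $n=2,3$ every transitive group is transitive on $2$-subsets, so the conjecture holds there. To see anything new we need a primitive group that is not transitive on $2$-subsets.

The conjecture turns out to be false. Theorem 1 gives a counterexample on $36$ points, Theorems 2 and 3 say exactly what the obstruction is, and Theorem 4 says that $36$ is the least degree of a counterexample.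

## Maps of a grid that permute or copy coordinates

Let $A$ be a finite set with $|A|\ge 2$, let $H\le\mathrm{Sym}(A)$, $m\ge2$ and $X=A^m$. For $h=(h_1,\dots,h_m)\in H^m$ and any map $\pi:[m]\to[m]$, where $[m]=\{1,\ldots,m\}$, define $g_{h,\pi}:X\to X$ by
$$(x\,g_{h,\pi})_i=x_{\pi(i)}h_i .$$
Then $(x\,g_{h,\pi}g_{k,\rho})_i=(x\,g_{h,\pi})_{\rho(i)}k_i=x_{\pi(\rho(i))}h_{\rho(i)}k_i$, so
$$g_{h,\pi}\,g_{k,\rho}=g_{l,\pi\circ\rho},\qquad l_i=h_{\rho(i)}k_i. \tag{1}$$
Thus $M=\{g_{h,\pi}\}$ is a semigroup. Because $|A|\ge2$, the map $g_{h,\pi}$ determines $\pi$ (the $i$-th coordinate of the value depends exactly on $x_{\pi(i)}$) and then $h$. Let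
$$G=\{g_{h,\pi}:\pi\in S_m\}=H\wr S_m,\qquad t=g_{1,c}:(x_1,\dots,x_m)\mapsto(x_1,\dots,x_1),$$
where $c$ is the constant map $1$ on $[m]$, and put $S=\langle G,t\rangle$. This action of $H\wr S_m$ on $A^m$ is called the *product action*. Clearly $t\notin\mathrm{Sym}(X)$.

**Example.** Take $A=\{1,2,3\}$, $H=S_3$, $m=2$, so $X$ is the $3\times3$ grid. The stabilizer of $(a,b)$ has orbits of sizes $1$, $4$ (points sharing exactly one coordinate) and $4$. A block containing $(a,b)$ is a union of such orbits including the first, so it has size $1$, $5$ or $9$; its size divides $9$, so $G$ is primitive. By (1), a product of generators involving $t$ has the form $g_{h,\pi}$ with $\pi$ constant, and its image $\{(yh_1,yh_2):y\in A\}$ has $3$ points. So $S$ has ranks $9$ and $3$ only, and no constants. (With $|A|=2$ the construction does not help: $S_2\wr S_2$ on $4$ points preserves the partition into diagonal and antidiagonal, so it is imprimitive.)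

Formula (1) shows automorphisms at once. For $\beta\in\mathrm{Aut}(H)$ let
$$\Phi_\beta: g_{h,\pi}\mapsto g_{\beta(h),\pi},$$
with $\beta$ applied coordinatewise. It is a well-defined bijection of $M$, and since $\beta(h_{\rho(i)}k_i)=\beta(h_{\rho(i)})\beta(k_i)$, formula (1) gives $\Phi_\beta\in\mathrm{Aut}(M)$. As $\Phi_\beta(G)=G$ and $\Phi_\beta(t)=t$, it restricts to an automorphism of $S$.

Is $\Phi_\beta$ a renaming of points? If $\beta(h)=k^{-1}hk$ for some $k\in\mathrm{Sym}(A)$, then yes: the permutation $(x_1,\dots,x_m)\mapsto(x_1k,\dots,x_mk)$ does it. On the $3\times3$ grid nothing else can happen, because every automorphism of $S_3$ is inner. But suppose $\Phi_\beta$ is conjugation by $\sigma$. Then $\sigma$ commutes with $t=\Phi_\beta(t)$, so $\sigma$ preserves the image of $t$, which is the diagonal, a copy of $A$. The elements $g_{(h,\dots,h),\mathrm{id}}$ act on the diagonal as $H$ acts on $A$, so the permutation of $A$ given by $\sigma$ on the diagonal induces $\beta$. We are led to a question about permutation groups alone: can a group $H\le\mathrm{Sym}(A)$ have an automorphism that no permutation of $A$ induces?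

## Permutation groups with an automorphism not induced by a permutation

**Definition.** A transitive group $H\le\mathrm{Sym}(A)$ is **good** if every automorphism of $H$ is induced by conjugation by an element of $N_{\mathrm{Sym}(A)}(H)$.

**Lemma 2.** Let $H\le\mathrm{Sym}(A)$ be transitive, $a\in A$ and $\beta\in\mathrm{Aut}(H)$. Then $\beta$ is induced by an element of $N_{\mathrm{Sym}(A)}(H)$ if and only if $\beta(H_a)$ is a point stabilizer of $H$.

*Proof.* If $\beta(h)=\theta^{-1}h\theta$, then $\beta(H_a)=H_{a\theta}$. Conversely let $\beta(H_a)=H_b$. We have $ah=ah'$ iff $h h'^{-1}\in H_a$ iff $\beta(h)\beta(h')^{-1}\in H_b$ iff $b\beta(h)=b\beta(h')$. By transitivity, $(ah)\theta=b\beta(h)$ is a well-defined bijection $\theta$ of $A$. From $(ahk)\theta=b\beta(h)\beta(k)=((ah)\theta)\beta(k)$ we get $k\theta=\theta\beta(k)$. $\square$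

Consequently a regular group is good, since its point stabilizers are trivial. So is $S_3$ on $3$ points.

**Example ($S_6$ on $6$ points is not good).** Let $S_5$ act by conjugation on its six Sylow $5$-subgroups. The action is transitive, and it is faithful, because a nontrivial normal subgroup of $S_5$ contains $A_5$, which is itself transitive on these subgroups. This gives a transitive subgroup $Q\le S_6$ of order $120$ and index $6$. Let $S_6$ act on the six cosets of $Q$. The kernel is a normal subgroup of $S_6$ inside $Q$; the normal subgroups are $1,A_6,S_6$, so the kernel is trivial. After numbering the cosets we have an automorphism $\gamma$ of $S_6$ that takes $Q$ to a point stabilizer $H_a$. Then $\beta=\gamma^{-1}$ takes $H_a$ to $Q$, which is transitive and so is not a point stabilizer. By Lemma 2, $\beta$ is not induced.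

**Example ($A_6$ on $6$ points and $\mathrm{PSL}(3,2)$ on $7$ points are not good).** The automorphism $\beta$ above preserves $A_6$, the only subgroup of index $2$, and takes $H_a\cap A_6$ to $Q\cap A_6$. This is the image of $A_5$ acting on the six Sylow $5$-subgroups, so it is transitive. For $\mathrm{PSL}(3,2)$, inverse-transpose interchanges stabilizers of points and of lines of the Fano plane, and a line stabilizer fixes no point (its orbits have lengths $3$ and $4$).

## The counterexample $S_6\wr S_2$ on $36$ points

**Lemma 3.** In the construction with $H$, $m$, $S$, $\Phi_\beta$ as above, if $\Phi_\beta|_S$ is conjugation by some $\sigma\in\mathrm{Sym}(X)$, then $\beta$ maps each point stabilizer $H_a$ to a point stabilizer of $H$.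

*Proof.* Let $N=\{g_{h,\mathrm{id}}\}\cong H^m$, a subgroup of $S$ with $\Phi_\beta(N)=N$. Let $x=(a,\dots,a)$ and $x\sigma=(b_1,\dots,b_m)$. Conjugation by $\sigma$ maps the stabilizer $N_x=(H_a)^m$ onto the stabilizer of $x\sigma$ in $\sigma^{-1}N\sigma=N$, which is $\prod_i H_{b_i}$. But $\Phi_\beta$ maps $N_x$ onto $\beta(H_a)^m$. Comparing first coordinates, $\beta(H_a)=H_{b_1}$. $\square$

**Theorem 1.** Let $A=\{1,\dots,6\}$, $H=S_6$, $m=2$, so $n=36$, $G=S_6\wr S_2$, $t:(x,y)\mapsto(x,x)$. Then $G$ is primitive, $t\notin S_{36}$, and $\langle G,t\rangle$ has an automorphism not induced by any element of $S_{36}$. So the conjecture is false.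

*Proof.* $G$ is transitive. The stabilizer of $(a,b)$ contains $S_5\times S_5$ and a map $(x,y)\mapsto(yh_1,xh_2)$ with $bh_1=a$, $ah_2=b$. So its orbits have sizes $1$, $10$ (points sharing exactly one coordinate) and $25$. A block containing $(a,b)$ is a union of such orbits including the first, so it has size $1,11,26$ or $36$. Its size divides $36$, hence is $1$ or $36$, and $G$ is primitive. Clearly $t$ is not injective. Let $\beta$ be the automorphism of $S_6$ from the example above; $\beta(H_a)$ is not a point stabilizer. By Lemma 3, $\Phi_\beta|_S$ is not conjugation by any element of $S_{36}$. $\blacksquare$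

We found the obstruction on the image of $t$. The next two sections show that this is the only place where an obstruction can live.

## The minimal ideal and its local group

From now on $G$ is primitive on $X$, $|X|=n$, $t\in T_n\setminus S_n$ and $S=\langle G,t\rangle$. Let $r$ be the minimal rank in $S$, so $r<n$, and let $K$ be the set of elements of rank $r$. Multiplying cannot raise the rank, so $K$ is an ideal. For $H\wr S_m$ with $t$ as above, $K$ will turn out to be the set of all non-units.

**Step A: $K$ is preserved by automorphisms.** Let $J\subseteq K$ be an ideal of $S$; we show $J=K$. Let $u\in J$, $s\in K$, $A=Xs$. Since $sus$ has rank $r$ and its image $A(us)$ lies in $A$, the map $us$ induces a permutation $\pi$ of $A$, and $(su)^js=s(us)^j=s\pi^j$. Choose $j\ge1$ with $\pi^j=1$; then $s=(su)^js\in J$. Now any ideal $J$ of $S$ contains the ideal $J\cap K\supseteq JK\neq\emptyset$, hence contains $K$. So $K$ is the unique minimal ideal, and $\varphi(K)=K$ for every $\varphi\in\mathrm{Aut}(S)$.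

**Step B: the local group.** Some power of any element of the finite set $K$ is idempotent. Fix an idempotent $e\in K$ and let $A=Xe$, so $e$ is the identity on $A$. For $s\in S$ the map $ese$ lies in $K$, and its image is $Ase\subseteq A$, so by rank $ese$ permutes $A$. Also $ese=e\cdot(ese)$, so $ese$ is determined by its restriction to $A$. Thus $eSe=eKe$ is a finite semigroup, with identity $e$, faithfully represented by permutations of $A$; it is a group. We regard it as a group $H\le\mathrm{Sym}(A)$ and call it the **local group** of $S$. On the $3\times 3$ grid with $e=t$, the set $A$ is the diagonal, and the local group is $S_3$.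

**Step C: changing the idempotent.** Let $e'\in K$ be another idempotent and $A'=Xe'$. We compare the two local groups. Call $(u,v)$ an *admissible pair* for $e'$ if $u\in eKe'$, $v\in e'Ke$, $uv=e$ and $vu=e'$. One exists: let $w$ be the inverse of $ee'e$ in the group $eKe$ and put $u=ee'$, $v=e'ew$. Then $uv=ee'ew=e$, and $vuvu=v(uv)u=vu$ is an idempotent of the group $e'Ke'$, so $vu=e'$.

For any admissible pair, $u|_A:A\to A'$ is a bijection with inverse $v|_{A'}$, and $y\mapsto uyv$ is an isomorphism $e'Se'\to eSe$ (indeed $uyv\,uy'v=uye'y'v=uyy'v$) realized by that bijection. So $H$ is unique up to permutation isomorphism. If $(u_1,v_1)$ is another admissible pair, put $w=u_1v\in eKe$. Then $wu=u_1vu=u_1e'=u_1$. Since $w\cdot uv_1=u_1e'v_1=e$, we have $w^{-1}=uv_1$, and $vw^{-1}=vuv_1=v_1$. Hence $u_1yv_1=w(uyv)w^{-1}$: the isomorphism changes by an inner automorphism.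

**Lemma 4.** Let $r\ge2$. (a) $K$ separates the points of $X$; hence so does $Ke'$ for each idempotent $e'\in K$. (b) $H$ is primitive on $A$.

*Proof.* (a) The relation $\{(x,y):xk=yk\ \text{for all }k\in K\}$ is a $G$-invariant equivalence, since $gK\subseteq K$. It is not universal, since elements of $K$ are not constant. By primitivity it is equality. Now let $y\ne z$ and choose $\kappa\in K$ with $y\kappa\ne z\kappa$. The map $\kappa e'$ has rank $r$, so $e'$ is injective on $X\kappa$, and $y\kappa e'\ne z\kappa e'$.

(b) If $a,b\in A$ and $ag=b$ with $g\in G$, then $a(ege)=b$, so $H$ is transitive. Let $\Delta$ be a non-universal $H$-invariant equivalence on $A$. Put $x\approx y$ iff $(xse,yse)\in\Delta$ for all $s\in S$. This is a $G$-invariant equivalence on $X$. Taking $s=1$ and $x,y\in A$ with $(x,y)\notin\Delta$ shows that it is not universal, so it is equality. If $(a,b)\in\Delta$, then $ase=a(ese)$, $bse=b(ese)$ and $ese\in H$, so $(ase,bse)\in\Delta$ for all $s$. Thus $a\approx b$, so $a=b$. $\square$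

**Step D: from automorphisms of $S$ to outer automorphisms of $H$.** For $\varphi\in\mathrm{Aut}(S)$ put $e'=\varphi(e)\in K$, choose an admissible pair $(u,v)$ for $e'$, and let
$$\beta_\varphi(h)=u\,\varphi(h)\,v\qquad(h\in eSe).$$
By Step C this is an automorphism of $eSe\cong H$, well defined modulo $\mathrm{Inn}(H)$. Let $\omega(\varphi)\in\mathrm{Out}(H)$ be its class. Then $\omega:\mathrm{Aut}(S)\to\mathrm{Out}(H)$ is a homomorphism. Indeed
$$\beta_{\varphi_2}\beta_{\varphi_1}(h)=\big(u_2\varphi_2(u_1)\big)\,\varphi_2\varphi_1(h)\,\big(\varphi_2(v_1)v_2\big),$$
and $\big(u_2\varphi_2(u_1),\varphi_2(v_1)v_2\big)$ is an admissible pair for $\varphi_2\varphi_1(e)$: the factors lie in the right sets, and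
$$u_2\varphi_2(u_1v_1)v_2=u_2\varphi_2(e)v_2=u_2v_2=e,\qquad \varphi_2(v_1)v_2u_2\varphi_2(u_1)=\varphi_2(v_1eu_1)=\varphi_2(v_1u_1)=\varphi_2(\varphi_1(e)).$$

Finally let $\mathrm{Out}_A(H)\le\mathrm{Out}(H)$ be the image of $N_{\mathrm{Sym}(A)}(H)$. Since $H$ itself induces $\mathrm{Inn}(H)$, an automorphism of $H$ is induced by a permutation of $A$ iff its class lies in $\mathrm{Out}_A(H)$. So $H$ is good iff $\mathrm{Out}_A(H)=\mathrm{Out}(H)$.

## Transporting points through pairs $(a,k)$

Let us try to repeat the proof of Lemma 1. A point $x$ no longer has a name $c_x$, but it can be written $x=ak$ with $a\in A$ and $k\in eK$: choose $g\in G$ with $ag=x$ and $k=eg$. The automorphism tells us that $k$ goes to $\varphi(k)$. If we also knew a bijection $\tau$ from $A$ to $A'=X\varphi(e)$, we would set $(ak)\sigma=(a\tau)\varphi(k)$. Taking $k=h\in eSe$, and comparing with the other name $(ah)e$ of the same point, we are forced to have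
$$(ah)\tau=(a\tau)\varphi(h)\qquad(a\in A,\ h\in eSe). \tag{2}$$
This is the exact point where the argument stops: $\varphi$ supplies an isomorphism of groups $eSe\to e'Se'$, while (2) asks for an isomorphism of permutation groups. The theorem says that nothing else can go wrong.

**Theorem 2.** If $r=1$, every automorphism of $S$ is induced. If $r\ge2$, $\varphi\in\mathrm{Aut}(S)$ is induced by an element of $N_{S_n}(S)$ if and only if $\omega(\varphi)\in\mathrm{Out}_A(H)$. Hence the subgroup of induced automorphisms has index $[\mathrm{im}\,\omega:\mathrm{im}\,\omega\cap\mathrm{Out}_A(H)]$ in $\mathrm{Aut}(S)$. In particular the conjecture holds for $(G,t)$ whenever $H$ is good.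

*Proof.* If $r=1$, then $S$ contains a constant, and by transitivity of $G$ all constants; apply Lemma 1. Let $r\ge2$, $e'=\varphi(e)$, $A'=Xe'$, and let $(u,v)$ be an admissible pair for $e'$.

**Necessity.** The purpose is to read off a permutation of $A$. If $\varphi$ is conjugation by $\sigma$, then $A'=A\sigma$, and $\beta_\varphi(h)=u\sigma^{-1}h\sigma v$ on $A$. Put $\rho=\sigma v|_A:A\to A'\to A$. Since $\sigma vu\sigma^{-1}=\sigma e'\sigma^{-1}$ is the identity on $A$, the map $u\sigma^{-1}|_A$ is $\rho^{-1}$. So $\beta_\varphi(h)=\rho^{-1}h\rho$ and $\omega(\varphi)\in\mathrm{Out}_A(H)$.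

**Sufficiency, the bijection $\tau$.** Let $\beta_\varphi(h)=\rho^{-1}h\rho$ with $\rho\in N_{\mathrm{Sym}(A)}(H)$. Put $\tau=\rho\,u|_A:A\to A'$. Then
$$(ah)\tau=(a\rho)\beta_\varphi(h)u=(a\rho)u\varphi(h)vu=(a\tau)\varphi(h)e'=(a\tau)\varphi(h),$$
which is (2). For $x=ak$ with $a\in A$, $k\in eK$, define $x\sigma=(a\tau)\varphi(k)$.

**Sufficiency, $\sigma$ is well defined.** Let $ak=bl$ with $a,b\in A$ and $k,l\in eK$. For $s\in Ke$ we have $ks,ls\in eKe$ and $a(ks)=b(ls)$, so by (2)
$$(a\tau)\varphi(k)\varphi(s)=(a\,ks)\tau=(b\,ls)\tau=(b\tau)\varphi(l)\varphi(s).$$
As $s$ runs over $Ke$, $\varphi(s)$ runs over $Ke'$, which separates points by Lemma 4(a). So $(a\tau)\varphi(k)=(b\tau)\varphi(l)$.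

**Sufficiency, $\sigma$ induces $\varphi$.** We have $A\tau=A'$ and $\varphi(eK)=e'K$, and every point of $X$ has the form $a'k'$ with $a'\in A'$, $k'\in e'K$. So $\sigma$ is onto, hence a bijection. If $x=ak$ and $s\in S$, then $xs=a(ks)$ with $ks\in eK$, so $(xs)\sigma=(a\tau)\varphi(k)\varphi(s)=(x\sigma)\varphi(s)$. Therefore $\varphi(s)=\sigma^{-1}s\sigma$.

The induced automorphisms thus form the subgroup $\omega^{-1}(\mathrm{Out}_A(H))$, whose index is as stated. If $H$ is good the index is $1$. $\blacksquare$

## Exactly the groups that are not good give counterexamples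

**Lemma 5** (Dixon–Mortimer, *Permutation Groups*, Lemma 2.7A). If $H$ is primitive and not regular on $A$ and $m\ge2$, then $H\wr S_m$ is primitive on $A^m$.

*Proof.* The relation "$H_a=H_b$" is an $H$-invariant equivalence on $A$. If it were universal, $H_a$ would fix every point, so $H_a=1$ and $H$ would be regular. So distinct points have distinct stabilizers, all of the same order. Let $\equiv$ be an invariant equivalence on $A^m$ other than equality. After permuting coordinates there are $x\equiv y$ with $x_1\ne y_1$. Choose $h\in H_{x_1}\setminus H_{y_1}$. The element $(h,1,\dots,1)$ fixes $x$ and moves $y$ to some $y'$ that differs from $y$ in the first coordinate only, and $y\equiv x\equiv y'$. Call $a,b\in A$ related if $(a,c_2,\dots,c_m)\equiv(b,c_2,\dots,c_m)$. By transitivity of $H$ in the other coordinates this does not depend on $c_2,\dots,c_m$. It is an $H$-invariant equivalence other than equality, so it is universal. The same holds in every coordinate, and changing coordinates one at a time shows that $\equiv$ is universal. $\square$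

**Theorem 3.** Let $H\le\mathrm{Sym}(A)$ be primitive, $|A|=r\ge2$. The conjecture holds for all pairs $(G,t)$ whose local group is permutation isomorphic to $H$ if and only if $H$ is good. If $H$ is not good, then for every $m\ge2$ the pair $(H\wr S_m,t)$, $t:(x_1,\dots,x_m)\mapsto(x_1,\dots,x_1)$, is a counterexample of degree $r^m$, in which induced automorphisms have index $|\mathrm{Out}(H):\mathrm{Out}_A(H)|$ in $\mathrm{Aut}(S)$ (index $2$ in Theorem 1).

*Proof.* "If" is Theorem 2. Let $H$ be not good. Regular groups are good, so $H$ is not regular and $G=H\wr S_m$ is primitive by Lemma 5. We now identify $S$ and its local group.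

By (1), the set $\{g_{h,\pi}:\pi\in S_m\text{ or }\pi\text{ constant}\}$ is closed under products. It is all of $S$: the product $g_{k,\pi}t$ has index map constantly $\pi(1)$, and multiplying on the right by elements $g_{l,\mathrm{id}}$ changes the entries of $h$ arbitrarily. If $\pi$ is constant, the image of $g_{h,\pi}$ is $\{(yh_1,\dots,yh_m):y\in A\}$, of size $r$. So the minimal rank is $r$. Take $e=t$, an idempotent. For $\pi\in S_m$ or $\pi$ constant, $t\,g_{h,\pi}\,t=g_{(h_1,\dots,h_1),c}$, so $tSt$ acts on the diagonal as $H$ acts on $A$: the local group is $H$.

Let $\beta\in\mathrm{Aut}(H)$. Since $\Phi_\beta(e)=e$, we may use the admissible pair $(e,e)$, and then $\beta_{\Phi_\beta}=\beta$. So $\omega$ maps onto $\mathrm{Out}(H)$. By Theorem 2 the index is $|\mathrm{Out}(H):\mathrm{Out}_A(H)|$, which exceeds $1$ because $H$ is not good. For $S_6$ on $6$ points, $|\mathrm{Out}(S_6)|=2$ and $N_{\mathrm{Sym}(A)}(H)=H$, so the index is $2$. $\blacksquare$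

With $m=2$ and $r=6$ this gives degree $36$. Could a pair $(G,t)$ of another shape give a smaller degree? The rest of the lecture proves that it cannot.

**Theorem 4.** The conjecture is true for all $n\le35$; by Theorem 1 it is false for $n=36$. It also holds whenever the minimal rank in $\langle G,t\rangle$ is at most $5$.

## Primitive groups of degrees at most $5$, $7$ and $9$

We use Lemma 2 constantly: $H$ is good as soon as every $\beta\in\mathrm{Aut}(H)$ takes $H_a$ to a conjugate of $H_a$.

**(i) Primitive groups of degree at most $5$ are good.** A solvable primitive group of prime degree $p$ has a normal Sylow $p$-subgroup $P$ of order $p$, and $H_a$ is a complement to $P$. An automorphism fixes $P$ and takes complements to complements, and all complements are conjugate by the Schur–Zassenhaus theorem. This covers degrees $2$ and $3$, and $C_5,D_{10},5{:}4$. For $A_4$, $H_a$ is a Sylow $3$-subgroup; for $S_4$ it is the normalizer of a Sylow $3$-subgroup; for $A_5$ it is the normalizer of a Sylow $2$-subgroup. Automorphisms preserve these descriptions, and Sylow subgroups are conjugate. Finally every automorphism of $S_5$ is inner. By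 Lemma 4(b) and Theorem 2, this proves the last sentence of Theorem 4.

**(ii) In degree $7$ only $\mathrm{PSL}(3,2)$ is not good.** The primitive groups of degree $7$ are $C_7,D_{14},7{:}3,7{:}6,\mathrm{PSL}(3,2),A_7,S_7$. The solvable ones are good as in (i), and $\mathrm{Aut}(A_7)=\mathrm{Aut}(S_7)=S_7$.

**(iii) Primitive groups of degree $9$ are good.** They are the affine groups $V{:}L$ with $V=\mathbb F_3^2$ and $L\le\mathrm{GL}(2,3)$ irreducible, and $\mathrm{PSL}(2,8)$, $\mathrm{P\Gamma L}(2,8)$, $A_9$, $S_9$. The last four are good, since $\mathrm{Aut}(\mathrm{PSL}(2,8))=\mathrm{Aut}(\mathrm{P\Gamma L}(2,8))=\mathrm{P\Gamma L}(2,8)$ and $\mathrm{Aut}(A_9)=\mathrm{Aut}(S_9)=S_9$.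

For $V{:}L$ we first show $-1\in L$. If $L$ has an element of order $4$, its square is an involution of determinant $1$; involutions here are diagonalizable with eigenvalues $\pm1$, so the square is $-1$. Otherwise a Sylow $2$-subgroup of $L$ is elementary abelian, hence diagonalizable, of order at most $4$. If the order is $4$, it consists of all diagonal matrices in a suitable basis and contains $-1$. If it is at most $2$, then $|L|$ divides $6$ and $L$ is reducible: either a Sylow $3$-subgroup of order $3$ is normal in $L$ and has a unique fixed line, which $L$ preserves, or $|L|\le2$ and $L$ is diagonalizable. This contradicts irreducibility.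

Now let $\beta\in\mathrm{Aut}(V{:}L)$ and $z=-1\in L$. The subgroup $V$ is minimal normal and equals its own centralizer. Another minimal normal subgroup would meet $V$ trivially, hence centralize $V$, hence lie in $V$; so $V$ is the unique minimal normal subgroup and $\beta(V)=V$. Then $\beta(z)$ inverts $V$, so $\beta(z)z^{-1}$ centralizes $V$ and $\beta(z)\in Vz$. Since $v^{-1}zv=v^{-2}z$ and $|V|$ is odd, all elements of $Vz$ are $V$-conjugate to $z$. Composing $\beta$ with an inner automorphism, we may assume $\beta(z)=z$. Now $C(z)=C_V(z)L=L$, since $z$ is central in $\mathrm{GL}(2,3)$ and inverts $V$. Hence $\beta(L)\le C(z)=L$, and $L$ is a point stabilizer.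

## Images against kernel classes

Suppose $(G,t)$ is a counterexample of degree $n\le35$. By Theorem 2, $r\ge2$ and $H$ is not good. By Lemma 4, $H$ is primitive of degree $r$, so $r\ge6$ by (i). Keep $e$ and $A=Xe$, and let $B$ denote any kernel class of $e$.

**(F1)** *For $g\in G$: $|Ag\cap B|=1$ and $(ge)|_A\in H$. Moreover $|B|=k:=n/r\ge2$.* Indeed $ege\in H$ permutes $A$, and $a(ege)=age$ for $a\in A$. So $e$ is injective on $Ag$, which has $r$ points, and there are $r$ kernel classes. To get $|B|$, sum over $g$: for fixed $a\in A,b\in B$ there are $|G|/n$ elements $g$ with $ag=b$, so $|G|=\sum_g|Ag\cap B|=|A||B||G|/n$. And $k\ge2$ since $r<n$.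

**(F2)** *A pair of points of $A$ is never $G$-equivalent to a pair of points of $B$. In particular $G$ is not $2$-transitive.* This is immediate from (F1), as $r,k\ge2$.

**(F3)** *$k\ge3$.* Suppose $k=2$ and $B=\{x,y\}$. The connected components of the graph with edges $\{xg,yg\}$ ($g\in G$) form a $G$-invariant partition, so by primitivity the graph is connected. By (F1), $|A\cap Bg|=|Ag^{-1}\cap B|=1$, so every edge has exactly one end in $A$. Hence the graph is bipartite with parts $A$ and $X\setminus A$. A connected bipartite graph has only one bipartition, so $\{A,X\setminus A\}$ is $G$-invariant. As $2\le|A|=n/2<n$, this contradicts primitivity.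

**(F4)** This turns (F1) into linear algebra. $G$ acts on $\mathbb Q^X$, with indicator vectors mapped by $1_C\mapsto 1_{Cg}$. Let $a,b$ be the indicator vectors of $A,B$, let $a_0,b_0$ be their projections to $\mathbf 1^\perp$, both nonzero, and let $V_a,V_b$ be the $\mathbb QG$-modules they generate. By (F1), $\langle a_0g,b_0\rangle=|Ag\cap B|-rk/n=0$ for all $g$, so $V_a\perp V_b$. Let $U\subseteq\mathbf 1^\perp$ be an irreducible submodule of multiplicity one in $\mathbb Q^X$. If $a_0\not\perp U$, the orthogonal projection $V_a\to U$ is nonzero, hence onto, so $V_a$ contains a copy of $U$; by multiplicity one this copy is $U$ itself, and $U\subseteq V_a$. The same holds for $b_0$. Since $V_a\perp V_b$, both cannot happen: *$a_0\perp U$ or $b_0\perp U$.* Everything holds also with $G$ replaced by a subgroup.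

**The remaining degrees.** We have $n=rk$, $r\ge6$, $k\ge3$, $n\le35$, so
$$(r;n)\in\{(6;18,24,30),\ (7;21,28,35),\ (8;24,32),\ (9;27),\ (10;30),\ (11;33)\}.$$
We use the published list of primitive groups of these degrees (Dixon–Mortimer, *Permutation Groups*, Appendix B). Besides alternating and symmetric groups it contains

- in degree $18$: $\mathrm{PSL}(2,17),\mathrm{PGL}(2,17)$;
- in degree $24$: $\mathrm{PSL}(2,23),\mathrm{PGL}(2,23),M_{24}$;
- in degree $30$: $\mathrm{PSL}(2,29),\mathrm{PGL}(2,29)$;
- in degree $32$: $\mathrm{PSL}(2,31),\mathrm{PGL}(2,31),2^5{:}31,2^5{:}31{:}5,\mathrm{AGL}(5,2)$;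
- in degree $33$: $\mathrm{PSL}(2,32),\mathrm{P\Gamma L}(2,32)$.

All of these are $2$-transitive, so (F2) excludes these degrees. The case $r=9$ is excluded by (iii). So $r=7$, and by (ii) $H$ is $\mathrm{PSL}(3,2)$ on $7$ points, with $|H|=168$. The primitive groups that are not $2$-transitive are

- in degree $21$: $A_7,S_7$ on pairs, and $\mathrm{PGL}(2,7)$ (the others are $\mathrm{PSL}(3,4)\le G\le\mathrm{P\Gamma L}(3,4)$, $A_{21}$, $S_{21}$);
- in degree $28$: $A_8,S_8$ on pairs, $\mathrm{PGL}(2,7)$, and $\mathrm{PSL}(2,8)$ (the others are $\mathrm{P\Gamma L}(2,8)$, $\mathrm{PSU}(3,3)$, $\mathrm{P\Gamma U}(3,3)$, $\mathrm{Sp}(6,2)$, $\mathrm{PSL}(2,27)\le G\le\mathrm{P\Gamma L}(2,27)$, $A_{28}$, $S_{28}$);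
- in degree $35$: $A_7,S_7$ on $3$-subsets, and $A_8,S_8$ on partitions $4|4$ of an $8$-set (the others are $A_{35},S_{35}$).

Two textbook facts are used below. The *permutation rank* of a transitive group $G$ is the number of orbits of a point stabilizer on $X$. It equals $\sum m_i^2$, where $m_i$ are the multiplicities of the irreducible constituents of $\mathbb C^X$; the trivial constituent has multiplicity $1$. And a rational submodule has a character invariant under Galois conjugation.

## Pairs from seven or eight points; $\mathrm{PSL}(2,8)$

**$A_7,S_7$ on the $21$ pairs and $A_8,S_8$ on the $28$ pairs.** Two pairs either meet in one point or are disjoint, and $G$ is transitive on each kind. If both kinds occurred inside $A$, a pair of elements of $B$ would be equivalent to a pair from $A$, against (F2). So $A$ consists of $7$ pairwise meeting pairs or $7$ pairwise disjoint pairs. Disjoint pairs number at most $4$. Pairwise meeting pairs form part of a triangle or of a star, and a star has $6$ members in a $7$-set. So the base set has $8$ points and $A$ is the star of a point. Its setwise stabilizer contains $A_7$ acting naturally on $A$.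 If $Ag=A$ then $(ge)|_A=g|_A$, since $e$ is the identity on $A$, and this lies in $H$ by (F1). Hence $|H|\ge2520$, a contradiction.

**$\mathrm{PSL}(2,8)$ on $28$ points.** We show that $\mathbf 1^\perp$ is irreducible over $\mathbb Q$. Recall the textbook facts: $|\mathrm{PSL}(2,8)|=504$; a Sylow $3$-subgroup $P$ is cyclic of order $9$, is the centralizer of each of its nontrivial elements, and $N(P)\cong D_{18}$; the $63$ involutions are conjugate; the irreducible degrees are $1,7,7,7,7,8,9,9,9$; and the three characters of degree $9$ take the values $\zeta^j+\zeta^{-j}$, $\zeta=e^{2\pi i/7}$, on elements of order $7$ and are Galois conjugate.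

A point stabilizer has order $18$, so it contains a Sylow $3$-subgroup $P$ with index $2$ and equals $N(P)$. So $X$ is the set of $28$ Sylow $3$-subgroups. These pairwise intersect trivially, since a common nontrivial element has both in its centralizer, of order $9$. If a nontrivial $x\in P$ fixes the point $P'$, then $x\in N(P')$ has $3$-power order, so $x\in P'$ and $P'=P$. Thus $P$ is semiregular on the other $27$ points, and the orbits of $N(P)$ there have length $9$ or $18$.

Each point stabilizer contains $9$ involutions, so each involution fixes $28\cdot9/63=4$ points. In an $N(P)$-orbit of length $18$ the group is regular, and an involution fixes nothing. In an orbit of length $9$ the nine point stabilizers have order $2$; the nine involutions of $D_{18}$ are conjugate, so each fixes exactly one of the nine points. Besides the point $P$, an involution of $N(P)$ fixes three points, so there are three orbits of length $9$, and the permutation rank is $4$. Hence the permutation character is $1+\chi_1+\chi_2+\chi_3$ with distinct nontrivial irreducible $\chi_i$ of degree sum $27$. So the $\chi_i$ are the three characters of degree $9$. A rational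 submodule of $\mathbf 1^\perp$ involves all three or none, so $\mathbf 1^\perp$ is irreducible over $\mathbb Q$. By (F4) with $U=\mathbf 1^\perp$, $a_0=0$ or $b_0=0$, a contradiction.

## $\mathrm{PGL}(2,7)$ on flags and antiflags of the Fano plane

The group $G=\mathrm{PGL}(2,7)\cong\mathrm{Aut}(\mathrm{PSL}(3,2))$, of order $336$, consists of the $168$ collineations and $168$ correlations of the Fano plane. A *flag* is an incident point–line pair and an *antiflag* a nonincident one; there are $21$ flags and $28$ antiflags.

**Identifying $X$.** For $n=21$ the stabilizer has order $16$, so it is a Sylow $2$-subgroup, as is the stabilizer of a flag. So $X$ is the set of flags.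

For $n=28$ the stabilizer is a maximal subgroup of order $12$. If its Sylow $3$-subgroup were not normal, it would be $A_4$. Since $A_4$ has no subgroup of index $2$, it would lie in $\mathrm{PSL}(2,7)$ and not be maximal. So the stabilizer lies in $N_G(P)$ for some $P\in\mathrm{Syl}_3(G)$. Take $P=\langle x\mapsto2x\rangle$ on $\Delta=\mathrm{PG}(1,7)$. Its fixed points are $0,\infty$, so $N_G(P)$ lies in the stabilizer $\{x\mapsto cx^{\pm1}\}$ of $\{0,\infty\}$, which has order $12$ and normalizes $P$. So $|N_G(P)|=12$; the stabilizer of a point of $X$ is $N_G(P)$ for some $P$, and these groups are all conjugate. The stabilizer of an antiflag also has order $12$, and its collineations form a subgroup of order $6$ and index $2$. The unique Sylow $3$-subgroup of that subgroup is normal in the whole stabilizer, so this stabilizer is again some $N_G(P)$. Hence $X$ may be identified both with the antiflags of the Fano plane and with the $28$ pairs of points of $\Delta$.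

**The graph.** Put $d=3$ if $n=21$ and $d=4$ if $n=28$; so $n=7d$ and $k=d$. Let $\Omega$ be the bipartite graph on the $7$ points and $7$ lines whose edges are the flags ($d=3$) or antiflags ($d=4$). It is $d$-regular, $X=E(\Omega)$ and $G\le\mathrm{Aut}\,\Omega$. Two points lie on $1$ common line, and $7-5=2$ lines avoid both. So any two points have $d-2\ge1$ common neighbors; dually, so do any two lines, and $\Omega$ is connected. Its biadjacency matrix satisfies $M_0M_0^T=2I+(d-2)J$, with eigenvalues $7d-12=d^2$ (once) and $2$ (six times). So $\Omega$ has eigenvalues $\pm d$ (once each) and $\pm\sqrt2$ ($6$ times each).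

Let $N$ be the vertex–edge incidence matrix and $R\subseteq\mathbb Q^X$ its row space, spanned by the indicator vectors of stars. From $NN^T=dI+\mathrm{Adj}(\Omega)$ we get $\dim R=13$. Write $R=\langle\mathbf 1\rangle\oplus U$ with $U\perp\mathbf 1$, $\dim U=12$, and $Y=R^\perp$, $\dim Y=n-13$. All these are $G$-modules. On $U$ the matrix $N^TN$ has eigenvalues $d\pm\sqrt2$, with $6$-dimensional eigenspaces $U_\pm$ over $\mathbb R$.

**Step 0: the module structure.** *$U$ is $\mathbb Q$-irreducible of multiplicity one. If $d=3$, $Y$ is irreducible. If $d=4$, $Y=T_7\oplus Y_8$ with nonisomorphic irreducibles of dimensions $7$ and $8$, where $T_7=\{w:w(\{x,y\})=f(x)+f(y),\ \sum f=0\}$, $X$ being viewed as the pairs from $\Delta$; all constituents of $\mathbb Q^X$ have multiplicity one.*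

*Case $d=3$.* Relative to a flag $(p,L)$, the other flags $(q,M)$ fall into three classes: those sharing $p$ or $L$ ($2+2=4$); those with $q\ne p$, $M\ne L$ and exactly one of $p\in M$, $q\in L$ ($4+4=8$); those with $p\notin M$, $q\notin L$ ($8$). (Both $p\in M$ and $q\in L$ with $q\neq p$ would force $M=L$.) We claim each class is one orbit of the flag stabilizer. $\mathrm{GL}(3,2)$ is transitive on ordered bases. For the third class use the basis $p,\ L\cap M,\ q$, which determines $p,L,q,M$. For the halves of the first class use $p,a,b$ with $a\in L\setminus\{p\}$, $b\in M\setminus\{p\}$ when $q=p$, and $p,q,b$ with $b\notin L$ when $M=L$. For the halves of the second class use $p,a,q$ with $a\in L\setminus\{p\}$ when $p\in M$, and $p,q,b$ with $b\in M\setminus\{q\}$ when $q\in L$. A flag has collineation stabilizer of order $8$ and full stabilizer of order $16$, so some correlation fixes it; it swaps points with lines and so swaps the two halves of each of the first two classes. So the permutation rank is $4$. Since $\mathbb C^X=\langle\mathbf 1\rangle\oplus U_+\oplus U_-\oplus Y$ (scalars extended) has at least $4$ constituents and $\sum m_i^2=4$,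 these four are irreducible and pairwise nonisomorphic.

*Case $d=4$.* The stabilizer of $\{0,\infty\}$ has these orbits on the other pairs: those meeting $\{0,\infty\}$ ($12$), and the pairs $\{x,y\}\subset\mathbb F_7^*$ with $\{x/y,y/x\}$ equal to $\{-1\}$, $\{2,4\}$ or $\{3,5\}$ ($3,6,6$). So the permutation rank is $5$ and $\sum m_i^2=5$. If some $m_i\ge2$, then $5=4+1$ and there would be only $3$ constituents counted with multiplicity, but there are at least $4$. So all $m_i=1$ and there are exactly $5$ constituents. $U_+$ and $U_-$ are algebraically conjugate, so if one were reducible both would be, giving at least $1+2+2+1=6$ constituents. So $U_\pm$ are irreducible and $Y$ has two constituents. The module $T_7$ is rational, of dimension $7$ ($f(x)+f(y)=0$ for all pairs forces $f=0$), and orthogonal to $\mathbf 1$. Being rational it contains both or neither of $U_\pm$; by dimension neither. As $\mathbb C^X$ is multiplicity-free, $T_7\subset Y$, and since $\dim Y=15$, $T_7$ is one of the two constituents. The other, $Y_8$, is its orthogonal complement in $Y$.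

In both cases $U_\pm$ contains no nonzero rational vector, because a rational matrix cannot multiply a nonzero rational vector by an irrational number. A proper nonzero rational submodule of $U$ would, after extending scalars, be $U_+$ or $U_-$. So $U$ is $\mathbb Q$-irreducible.

**Step 1: $A$ is a perfect matching of $\Omega$.** For $C\subseteq X$, the projection of $1_C$ to $\mathbf 1^\perp$ is orthogonal to $U$ iff the projection of $1_C$ to $R$ is a multiple of $\mathbf 1$, that is, iff $C$ has the same degree, $2|C|/14$, at all vertices of $\Omega$. For $B$ this would be $d/7\notin\mathbb Z$. By (F4), $a_0\perp U$, so $A$ has degree $14/14=1$ everywhere: $A=\{(p,M(p))\}$ with $M$ a bijection from points to lines.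

**Step 2: $V_a=Y$.** By Step 1, $0\ne V_a\subseteq Y$, which suffices for $d=3$. Let $d=4$. The span of $T_7$ and $\mathbf 1$ is spanned by the stars of points of $\Delta$. If $a_0\perp T_7$, the $7$ pairs in $A$ would have constant degree $14/8$ on $\Delta$, impossible; so $T_7\subseteq V_a$ as in (F4). Suppose $V_a=T_7$. Then $a(\{x,y\})=f(x)+f(y)\in\{0,1\}$ for some $f:\Delta\to\mathbb Q$. Comparing $\{x,z\}$ with $\{y,z\}$, differences of $f$ lie in $\{0,\pm1\}$, and $f$ is not constant since $a$ is not. So $f$ takes exactly two values $c,c+1$. If both were taken at least twice, $a$ would take the three values $2c,2c+1,2c+2$. So one value is taken once, and $A$ is the star of a point of $\Delta$ or the complement of a star; $|A|=7$ gives a star. The stabilizer of that point in $\mathrm{PGL}(2,7)$, of order $42$, fixes $A$ setwise and acts faithfully on it, and for such $g$ we have $g|_A=(ge)|_A\in H$. So $H$ has a subgroup of index $168/42=4$. A simple group of order $168$ does not embed in $S_4$, a contradiction. So $V_a\supsetneq T_7$ and $V_a=Y$.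

**Step 3: every kernel class $B$ is a star of $\Omega$.** By (F4), $b_0\perp V_a=Y$, so $b\in R$: $b(p,L)=f(p)+f(L)\in\{0,1\}$ on edges, for some rational $f$ on vertices. Any two points have a common neighbor, so values of $f$ at points differ by $0$ or $\pm1$. Adding a constant on points and subtracting it on lines, we may assume $f(p)\in\{0,1\}$ with $0$ attained; then $f(L)\in\mathbb Z$. Summing $b$ over all edges, $d\big(\sum f(p)+\sum f(L)\big)=|B|=d$, so
$$\sum f(p)+\sum f(L)=1.$$
If all $f(L)\ge0$, exactly one vertex has $f=1$ and the others have $f=0$, so $B$ is a star.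

Suppose some $f(L)<0$. Since $f(p)+f(L)\ge0$ on edges, $f(L)=-1$ for each such $L$, and all neighbors of $L$ lie in $Z=\{p:f(p)=1\}$, which is not the set of all points. Any two lines have a common neighbor, so line values differ by at most $1$ and all lie in $\{-1,0\}$. With $c=7-|Z|$, the displayed sum says that the number of lines with value $-1$ is $|Z|-1=6-c$, and it is at least $1$, so $c\in\{1,\dots,5\}$. The required numbers are $5,4,3,2,1$ for $c=1,2,3,4,5$. Now count the lines all of whose $\Omega$-neighbors lie in $Z$.

For $d=3$ these are the lines contained in $Z$, that is, missing the $c$ points outside $Z$. For $c=1,2$ there are $7-3=4$ and $7-5=2$. For $c=3$ there are $0$ if the three points are collinear (any two lines meet) and $7-6=1$ otherwise. For $c=4$ we have $|Z|=3$ and at most $1$ line, and for $c=5$ none.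

For $d=4$ the neighbors of a line are the points off it, so we count the lines containing all $c$ points outside $Z$: $3$, $1$, at most $1$, $0$, $0$.

Each count is smaller than the required number. This contradiction proves that $B$ is a star.

**Step 4: the contradiction.** The seven kernel classes are stars that partition $E(\Omega)$, so every edge has exactly one end among the seven centers. As $\Omega$ is connected, the centers are all the points or all the lines. By duality assume points. Then $e$ maps $(p,L)$ to the unique element of $A$ in the star of $p$, namely $(p,M(p))$. Identify $A$ with the set of points via $(p,M(p))\leftrightarrow p$. For a collineation $g$, $(ge)|_A$ is $p\mapsto pg$. So $H$ contains the collineation group, and by order equals it. For a correlation $g$, $(p,M(p))g=(M(p)g,pg)$ as a (point, line) pair, so $(ge)|_A$ is $p\mapsto M(p)g$, which must be a collineation. Composing with $g^{-1}$, $M$ is induced by a correlation: there is an invertible $Q\in\mathrm{GL}(3,2)$ with $M(x)=\{y:xQy^T=0\}$, points being nonzero vectors. Now use that $(x,M(x))$ is an edge for every $x\ne0$. If $d=3$, then $xQx^T=0$ for all $x$,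 so $Q$ is alternating of odd size, hence singular. If $d=4$, the quadratic form $xQx^T$ in $3$ variables over $\mathbb F_2$ has no nontrivial zero, against the Chevalley–Warning theorem. Both are impossible.

## Triples of a seven-point set, $n=35$

In all four cases $G$ contains $A_7$ acting on the $3$-subsets (*triples*) of $\{1,\dots,7\}$; for partitions $4|4$ of an $8$-set, take the triple that completes the point $8$ to its part. Here $k=5$. Let $V_a,V_b$ now be the modules generated under $A_7$; (F4) applies.

**The modules.** $S_7$ is transitive on ordered pairs of triples with a given intersection size, and so is $A_7$, because some transposition fixes both triples (in every case two points lie in the same part among $T\cap T'$, $T\setminus T'$, $T'\setminus T$ and the complement of $T\cup T'$). So $A_7$ has permutation rank $4$. Let $s_i$ be the indicator of $\{T\ni i\}$ and let $W_0$ be the inclusion matrix of pairs against triples. The Gram matrix of the $s_i$ is $10I+5J$, so they span a space $R_1$ of dimension $7$. The matrix $W_0W_0^T$ has entries $5$, $1$, $0$ for equal, meeting and disjoint pairs. It is $3I$ plus the Gram matrix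 of the pairs as $0$–$1$ vectors of length $7$ (which has entries $2,1,0$). So it is positive definite, and the row space $R_2$ has dimension $21$. Also $R_1\subset R_2$, since the rows for the pairs through $i$ add up to $2s_i$. Put
$$\mathbb Q^X=\langle\mathbf1\rangle\oplus M_1\oplus M_2\oplus M_3,\qquad R_1=\langle\mathbf1\rangle\oplus M_1,\quad R_2=\langle\mathbf1\rangle\oplus M_1\oplus M_2,$$
orthogonally, with dimensions $1,6,14,14$. Four nonzero summands and permutation rank $4$ force them to be irreducible and pairwise nonisomorphic. Let $D$ be the matrix of "$|T\cap T'|=2$". It has eigenvalue $12$ on $\mathbf 1$. Counting, $Ds_i=8s_i+3(\mathbf 1-s_i)=5s_i+3\cdot\mathbf 1$, so it is $5$ on $M_1$. Since $W_0^TW_0=3I+D$, it is $-3$ on $M_3=R_2^\perp$. It is a scalar $\theta$ on $M_2$, and $0=\mathrm{tr}\,D=12+30+14\theta-42$ gives $\theta=0$. (This is the Johnson scheme $J(7,3)$; see Delsarte, and Brouwer–Cohen–Neumaier, *Distance-Regular Graphs*, §9.1.)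

**$A$ is a Fano plane.** If $b_0\perp M_1$, the five triples in $B$ would have constant degree $15/7$ at the seven points, impossible. By (F4), $a_0\perp M_1$, so $V_a\in\{M_2,M_3,M_2\oplus M_3\}$. We exclude two of these.

Let $V_a=M_2\oplus M_3$. Then $b\in R_1$, that is, $b(\{i,j,l\})=f(i)+f(j)+f(l)\in\{0,1\}$. Comparing triples that differ in one point, differences of $f$ lie in $\{0,\pm1\}$, and $f$ is not constant, so $f$ takes two values $c,c+1$. Let $Z=f^{-1}(c+1)$; then $b(T)=3c+|T\cap Z|$. If $2\le|Z|\le5$, then $|T\cap Z|$ takes at least three values ($0,1,2$ for $|Z|=2,3,4$, and $1,2,3$ for $|Z|=5$). If $|Z|=1$ or $6$, then $B$ is the set of triples through a point or the set of those avoiding it, so $|B|=15$ or $20$. Both contradict $|B|=5$.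

Let $V_a=M_2$. Then $Da_0=0$, so $Da=\frac{12\cdot7}{35}\mathbf 1=\frac{12}5\mathbf 1$, which is not integral.

So $V_a=M_3$, hence $a_0\perp R_2$, and every pair lies in a constant number $7\cdot3/21=1$ of triples of $A$. So $A$ is a Fano plane $F$.

**The shape of a kernel class.** If two triples of $B$ met in exactly one point, then some $Fg$ with $g\in A_7$ would contain both, because two lines of $F$ meet in one point and $A_7$ is transitive on such pairs of triples. This contradicts (F1). So triples in $B$ pairwise meet in $0$ or $2$ points. If $T_1,T_3$ both meet $T_2$ in two points, then $T_1\cap T_3\ne\emptyset$. So "equal or meeting in $2$ points" is transitive on $B$, and its classes have disjoint supports.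

A class consists of triples through a common pair or of triples inside a common $4$-set. Indeed, suppose $\{x,y,z\}$, $\{x,y,w\}$ are in the class and some third triple does not contain $\{x,y\}$. That triple contains $z$ and $w$ and one of $x,y$. A further triple $\{x,y,v\}$ must meet it in two points, so $v\in\{z,w\}$, and all triples of the class lie in $\{x,y,z,w\}$.

Supports have at least $3$ points, so there are at most two classes. With two classes the supports have sizes $3$ and $3$ or $3$ and $4$ and contain at most $1+4$ triples. As $|B|=5$, $B$ consists of a triple and all triples of the complementary $4$-set (*type II*). With one class, $B$ consists of all five triples through a pair (*type I*), since a $4$-set has only four triples. In type II a pair lies in at most two members of $B$. Hence: *if $B$ contains three triples through a common pair, then $B$ is of type I with that pair.*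

**Bringing in $H$.** The stabilizer of $F$ in $A_7$ is its collineation group, of order $168$ (it is simple, so it consists of even permutations). It acts faithfully on $A=F$ and lies in $H$, since $(ge)|_A=g|_A$ when $Ag=A$. By order, $H$ equals it. So $H$ preserves concurrency of triples of lines of $F$. Identify the $7$ lines of $F$ with the nonzero vectors of $V=\mathbb F_2^3$ so that three distinct lines are concurrent iff their sum is $0$. Let $c:X\to V\setminus\{0\}$ be $e$ followed by this identification; its fibres are the kernel classes. For $g\in A_7$ we have $(ge)|_A\in H$. Hence if $T_1,T_2,T_3\in Fg$ are the three blocks through a point, then $c(T_1)+c(T_2)+c(T_3)=0$.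

$S_7$ is transitive on configurations consisting of a point and a partition of the other six points into three pairs, and the stabilizer of a configuration contains a transposition, so $A_7$ is transitive on them too. So every such configuration arises from some $Fg$. Write $c(xy)=c(\{1,x,y\})$ for edges $xy$ of the complete graph $K_6$ on $\{2,\dots,7\}$. Then
$$c(xy)+c(zw)+c(uv)=0\quad\text{for every perfect matching }\{xy,zw,uv\}. \tag{3}$$

**Solving (3) over $\mathbb F_2$.** Let $W$ be the space of functions $w:E(K_6)\to\mathbb F_2$ with zero sum on all perfect matchings. Let $w\in W$. Comparing two matchings with a common edge, $w$ has zero sum on every $4$-cycle. So $y(p,q):=w(sp)+w(sq)$ does not depend on $s\ne p,q$. Choosing $s\ne p,q,q'$ gives $y(p,q)+y(q,q')=y(p,q')$. Fix $p_0$ and put $x(p_0)=0$, $x(p)=y(p_0,p)$; then $y(p,q)=x(p)+x(q)$. For edges $sp,sq$ the values of $w(sp)+x(s)+x(p)$ and $w(sq)+x(s)+x(q)$ differ by $y(p,q)+x(p)+x(q)=0$. So $w(pq)+x(p)+x(q)$ is a constant $\kappa$. With $S_0=\{x=1\}$ and $d_{S_0}(E)=|E\cap S_0|\bmod2$,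
$$w=\kappa+d_{S_0},\qquad \kappa\equiv|S_0|\pmod 2,$$
the congruence because a matching gives $3\kappa+|S_0|\equiv0$. The weight $|w|$ (number of edges with value $1$) is $|S_0|(6-|S_0|)$ if $|S_0|$ is even: $0$ for $|S_0|=0,6$ and $8$ for $|S_0|=2,4$. It is $15-|S_0|(6-|S_0|)$ if $|S_0|$ is odd: $10$ for $|S_0|=1,5$ and $6$ for $|S_0|=3$. The two sets of weights are disjoint, so $\kappa$ is determined by $w$; call $w$ *even* or *odd* accordingly. Since $(\kappa+d_{S_0})+(\kappa'+d_{S_0'})=(\kappa+\kappa')+d_{S_0\triangle S_0'}$, $\kappa$ is a linear function on $W$.

**Weighing the functions $w_\lambda$.** For $\lambda\in V^*$ put $w_\lambda=\lambda\circ c$ on $E(K_6)$. By (3) it lies in $W$, and it is linear in $\lambda$. As $c\ne0$ everywhere, each of the $15$ edges has $\lambda(c)=1$ for exactly $4$ of the $7$ nonzero $\lambda$, so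
$$\sum_{\lambda\ne0}|w_\lambda|=60.$$
The $\lambda$ with $w_\lambda$ even form a subgroup of index $1$ or $2$ in $V^*$. Index $1$ would give a total of at most $7\cdot8=56$. So there are three nonzero even $\lambda$ and four odd ones. If some nonzero even $\lambda$ had $w_\lambda=0$, the total would be at most $16+40=56$. So the even ones contribute $24$, and four odd weights in $\{6,10\}$ sum to $36$: three are $10$ and one is $6$. No $w_\lambda$ with $\lambda\ne0$ vanishes, so $\lambda\mapsto w_\lambda$ is injective. Since $d_{S_0}$ does not change when $S_0$ is replaced by its complement, a weight-$10$ function has the form $1+d_{\{i\}}$. So there are distinct $i,j,l\in\{2,\dots,7\}$ and $\lambda_1,\lambda_2,\lambda_3$ with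
$$w_{\lambda_1}=1+d_{\{i\}},\quad w_{\lambda_2}=1+d_{\{j\}},\quad w_{\lambda_3}=1+d_{\{l\}}.$$
The $\lambda_s$ are three distinct elements of the nontrivial coset of a $2$-dimensional subspace. Each is nonzero, sums of two are nonzero because they are distinct, and the sum of all three lies in the same nontrivial coset; so they form a basis of $V^*$. Hence $c(E)=c(E')$ iff $E$ and $E'$ have the same intersection with $\{i,j,l\}$.

**The final contradiction.** Let $\{p,q,s\}=\{2,\dots,7\}\setminus\{i,j,l\}$. Then
$$c(ip)=c(iq)=c(is)\ne c(ij).$$
So some kernel class contains $\{1,i,p\},\{1,i,q\},\{1,i,s\}$ but not $\{1,i,j\}$. It contains three triples through the pair $\{1,i\}$, so it is of type I with that pair and contains every triple through $\{1,i\}$, in particular $\{1,i,j\}$. This is a contradiction.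

All pairs $(G,t)$ of degree $n\le35$ are excluded as counterexamples, and with Theorem 1 this proves Theorem 4. $\blacksquare$
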